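# Bethe trees maximize algebraic connectivity among trees of bounded degree

## The extremal theorem for Bethe trees

Throughout, $d\ge 3$ and $K\ge 1$ are integers, $q=d-1\ge 2$, and $\Delta(T)$ is the maximum degree of $T$. We write
$$m_0=0,\qquad m_j=1+q+\dots+q^{j-1},\qquad m_{j+1}=1+q\,m_j,\qquad n_K=1+d\,m_K=\frac{d(d-1)^K-2}{d-2}.$$

**Theorem 1.** Let $T$ be a tree with $\Delta(T)\le d$ and $n\ge n_K$ vertices. Then
$$\lambda_2(T)\le \lambda_2(B_{d,K}),$$
with equality if and only if $T\cong B_{d,K}$. In particular, if $T$ has exactly $n_K$ vertices and maximum degree $d$ and is not isomorphic to $B_{d,K}$, then $\lambda_2(T)<\lambda_2(B_{d,K})$.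

The last sentence is a conjecture posed in Theodore Kolokolnikov, "Maximizing algebraic connectivity for certain families of graphs", arXiv:1412.6147 (2014). So the conjecture is true, and it holds in a stronger form: only $\Delta(T)\le d$ is needed, and $n$ may be larger than $n_K$.

Here is the vocabulary. For a graph $G$ with adjacency matrix $A$ and diagonal degree matrix $D$, the Laplacian is $L=D-A$. Its quadratic form is
$$f^\top L f=\sum_{xy\in E}(f(x)-f(y))^2 .$$
It is positive semidefinite and kills the constant vectors. The *algebraic connectivity* $\lambda_2(G)$ is the second smallest eigenvalue of $L$.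

**Definition (Bethe tree).** The well-balanced Bethe tree $B_{d,K}$ has a center with $d$ children. Every other vertex at depth less than $K$ has $d-1=q$ children, and the vertices at depth $K$ are leaves. All non-leaf vertices have degree $d$.

If we delete the center, $d$ *complete $q$-ary trees with $K$ levels* remain, each with $m_K$ vertices. Hence $|B_{d,K}|=1+dm_K=n_K$. For example, $B_{d,1}$ is the star $K_{1,d}$. The tree $B_{3,2}$ has $10$ vertices: a center, three children, and two leaves below each child.

So the theorem says the following. Among trees that obey a degree cap and have enough vertices, the one with the largest spectral gap is the perfectly balanced one. Two companion results come out of the same proof. One of them, Theorem 2, needs an auxiliary function and is stated later. The other can be stated now.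

**Theorem 3.** If $\Delta(T)\le d$, $n\ge d+1$ and $M=(n-1)/d$, then
$$\lambda_2(T)\le \frac{M}{\sum_{j\ge0,\ m_j< M}q^{-j}(M-m_j)^2}=\frac{d(d-2)}{(d-1)\,n}+O_d\!\Big(\frac{\log n}{n^2}\Big),$$
where the equality describes the bound. Also $\lambda_2(B_{d,K})>\frac{d(d-2)}{(d-1)(n_K-1)}$. So the constant $\frac{d(d-2)}{d-1}$ is optimal.

We use three textbook facts.

* **Courant–Fischer.** $\lambda_2=\min_W\max_{0\ne f\in W}\frac{f^\top Lf}{f^\top f}$ over 2-dimensional subspaces $W$.
* **Cauchy interlacing.** If $\nu_1\le\nu_2\le\dots$ are the eigenvalues of $L$ with one row and the same column deleted, then $\lambda_1(L)\le\nu_1\le\lambda_2(L)\le\nu_2$.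
* **Perron–Frobenius.** If a symmetric irreducible matrix has nonpositive off-diagonal entries, its smallest eigenvalue is simple and has an entrywise positive eigenvector.

## Stars, ten vertices, and what cut vectors can do

**The case $K=1$, by hand.** The star $B_{d,1}=K_{1,d}$ has eigenvalues $0$, $1$ (with multiplicity $d-1\ge 2$, from differences of two leaves) and $d+1$. So $\lambda_2=1$.

Let $T$ have $n\ge d+1\ge 4$ vertices and $\Delta(T)\le d$. If $T$ is a star, then $n-1\le d$, so $T=K_{1,d}$. Otherwise $T$ has an edge $vw$ between two non-leaves. Removing it leaves sides with $N\ge2$ and $n-N\ge 2$ vertices. Take the *cut vector* equal to $n-N$ on the first side and $-N$ on the second. It is orthogonal to the constants, and its Rayleigh quotient gives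
$$\lambda_2(T)\le\frac{n^2}{N(n-N)^2+(n-N)N^2}=\frac1N+\frac1{n-N}. \tag{1}$$
The right side is at most $1$, because this is the same as $(N-1)(n-N-1)\ge1$. It equals $1$ only for $N=n-N=2$, where $T$ is a path on four vertices and the cut vector is a multiple of $(1,1,-1,-1)$. If $\lambda_2$ were $1$ there, this minimizer would be an eigenvector. But $L$ applied to it is $0$ at the first vertex. So $\lambda_2(T)<1$, and Theorem 1 holds for $K=1$.

**The case $d=3$, $K=2$.** Delete the center of $B_{3,2}$. Three equal blocks remain:
$$\begin{pmatrix}3&-1&-1\\-1&1&0\\-1&0&1\end{pmatrix}.$$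
The vector $(0,1,-1)$ has eigenvalue $1$. A vector $(x,y,y)$ is an eigenvector when $x=(1-\lambda)y$ and $(3-\lambda)(1-\lambda)=2$, that is, $\lambda^2-4\lambda+1=0$. So the smallest eigenvalue of each block is $2-\sqrt3$. After the deletion the two smallest eigenvalues coincide, and interlacing gives $\lambda_2(B_{3,2})=2-\sqrt3\approx0.268$.

Now try cut vectors on a 10-vertex tree. The right side of (1) is $\frac1N+\frac1{10-N}\ge\frac25$, whatever the edge. So for no tree on ten vertices can a cut vector certify $\lambda_2<2-\sqrt 3$. A test vector that is constant on each side is too crude: it should grow as we move away from the cut.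

**A second attempt.** The computation for $B_{3,2}$ suggests another plan. Find a vertex $v$ such that two components of $T-v$ have bottom (Dirichlet) eigenvalue at most $\lambda=\lambda_2(B_{d,K})$. Two test vectors supported on these components then give $\lambda_2(T)\le\lambda$.

This also fails. Let $T$ be the tree with an edge $vw$ in which each of $v,w$ has two further neighbours, and each of these four has one leaf attached. Then $n=10$ and $\Delta(T)=3$.

* At $v$ the components are $W\ni w$ and two of size $2$, with matrix $\begin{pmatrix}2&-1\\-1&1\end{pmatrix}$ and bottom eigenvalue $\frac{3-\sqrt5}2\approx0.38>2-\sqrt3$.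
* At a neighbour of $v$ other than $w$, one of the two components is a single leaf, with eigenvalue $1$.
* A leaf has only one component.

By symmetry no vertex works. The weight of this tree sits on both sides of the *edge* $vw$. So we must combine both plans: use two components at a vertex when we can, and otherwise cut an edge with a better profile than a constant. We then have to control that better profile by the number of vertices alone.

## Branches and the optimal profile

Let $T$ be a tree with $\Delta(T)\le d$, and let $\lambda>0$. Put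
$$Q(f,g)=f^\top(L-\lambda I)g,\qquad Q(f)=Q(f,f)=\sum_{xy\in E}(f(x)-f(y))^2-\lambda\sum_xf(x)^2 .$$
By Courant–Fischer, if $Q<0$ (respectively $Q\le0$) on all nonzero vectors of a 2-dimensional space, then $\lambda_2(T)<\lambda$ (respectively $\lambda_2(T)\le\lambda$).

**Definition (branch).** A *branch at $p$* is a component $B$ of $T-p$, rooted at the neighbour $c$ of $p$ in $B$; we call $p$ the parent of $c$. For $x\in B$, the vertices at or below $x$ form a branch $B_x$ at the parent $p(x)$ of $x$. Let $L_B$ be the principal submatrix of $L$ on $B$, and let $\mu(B)$ be its smallest eigenvalue.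

Each $x\in B$ has at most $q$ children, since one of its at most $d$ neighbours is its parent. For $f$ on $B$ we have $f^\top L_Bf=f(c)^2+\sum_{xy\in E(B)}(f(x)-f(y))^2$, so $\mu(B)>0$. By Perron–Frobenius, $\mu(B)$ is simple with a positive eigenvector, the *Perron vector* of $B$.

**Definition (types).** $B$ is *light* if $\mu(B)>\lambda$, *critical* if $\mu(B)=\lambda$, *super* if $\mu(B)<\lambda$, and *heavy* if it is not light.

For example, let $\lambda=2-\sqrt3$. The 2-vertex branch above is light. The branch of $B_{3,2}$ at its center is critical. The path on three vertices rooted at an end is super: the vector $(1,2,2)$, starting from the root, has $f^\top L_Bf=1+1+0=2$ and $f^\top f=9$, and $\frac29<2-\sqrt3$.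

**Lemma 1.** If $B_x\subsetneq B$, then $\mu(B)<\mu(B_x)$. In particular, all proper sub-branches of a light or critical branch are light.

**Proof.** $L_{B_x}$ is a principal submatrix of $L_B$. The Perron vector of $B_x$ extended by $0$ has Rayleigh quotient $\mu(B_x)$ for $L_B$, so $\mu(B)\le\mu(B_x)$. In case of equality this vector minimizes the quotient, so it is an eigenvector of $L_B$ for $\mu(B)$ with a zero entry. This contradicts the simplicity of $\mu(B)$ and the positivity of its eigenvector. $\square$

**The profile.** Suppose the value $Y$ at the parent of a single leaf is fixed and we choose the leaf value $X$ to minimize $(X-Y)^2-\lambda X^2$. More generally, for $s<1$,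
$$(X-Y)^2-sX^2=(1-s)\Big(X-\frac{Y}{1-s}\Big)^2-\varphi(s)\,Y^2,\qquad \varphi(s)=\frac{s}{1-s}. \tag{2}$$
Both sides expand to $(1-s)X^2-2XY+Y^2$. So the best choice is $X=Y/(1-s)$, and the leaf leaves behind a contribution $-\varphi(s)Y^2$ at its parent. This suggests eliminating a branch from the leaves upward. Note that $\varphi(0)=0$ and $\varphi'(s)=(1-s)^{-2}$ on $s<1$, so $\varphi$ is strictly increasing and strictly convex there.

**Definition (the numbers $s(x)$).** In a branch $B$, from the leaves upward, put
$$s(x)=\lambda+\sum_{y\text{ child of }x}\varphi(s(y)), \tag{3}$$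
as long as all values used on the right are less than $1$.

For example, let $\lambda=2-\sqrt3$. A leaf has $s=\lambda$ and $\varphi(\lambda)=\frac{\sqrt3-1}2$. The root of the 2-vertex branch has $s=\frac{3-\sqrt3}2$ and $\varphi(s)=\sqrt3$. The root of the 3-vertex path has $s=2-\sqrt3+\sqrt3=2$. The root of the complete binary tree on three vertices has $s=2-\sqrt3+(\sqrt3-1)=1$. So "light, critical, super" corresponded to $s<1$, $s=1$, $s>1$ in these cases.

For $f$ on $B\cup\{p\}$ let
$$E_B(f)=(f(c)-f(p))^2+\sum_{xy\in E(B)}(f(x)-f(y))^2-\lambda\sum_{x\in B}f(x)^2 .$$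

**Lemma 2.** If $s(x)<1$ for all $x\in B\setminus\{c\}$, then
$$E_B(f)=(f(c)-f(p))^2-s(c)f(c)^2+\sum_{x\in B\setminus\{c\}}(1-s(x))\Big(f(x)-\frac{f(p(x))}{1-s(x)}\Big)^2. \tag{4}$$
If moreover $s(c)<1$, then
$$E_B(f)=-\varphi(s(c))f(p)^2+\sum_{x\in B}(1-s(x))\Big(f(x)-\frac{f(p(x))}{1-s(x)}\Big)^2. \tag{5}$$

**Proof.** Formula (5) follows from (4) by applying (2) with $X=f(c)$, $Y=f(p)$, $s=s(c)$. We prove (4) by induction on $|B|$. Splitting off the root,
$$E_B(f)=(f(c)-f(p))^2-\lambda f(c)^2+\sum_{y\text{ child of }c}E_{B_y}(f).$$
By induction, (5) holds for each $B_y$, whose parent is $c$. It contributes $-\varphi(s(y))f(c)^2$ plus its squares. By (3), the coefficients of $f(c)^2$ add up to $-\lambda-\sum_y\varphi(s(y))=-s(c)$. $\square$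

**Lemma 3.** (a) $B$ is light if and only if all $s(x)$, $x\in B$, are defined and less than $1$.
(b) If $B$ is critical, then all its proper sub-branches are light and $s(c)=1$.

**Proof.** (a) If the condition fails, going up from the leaves we meet a vertex $x$ with $s(x)\ge1$ all of whose proper descendants have $s<1$. Let $f$ be supported on $B_x$, with $f(x)=1$ and $f(y)=f(p(y))/(1-s(y))$ below $x$. The edges meeting $B_x$ are those inside it and the edge from $x$ to $p(x)$, and $f(p(x))=0$. So $f^\top(L_B-\lambda I)f=E_{B_x}(f)=1-s(x)\le0$ by (4). Hence $\mu(B)\le\lambda$, and $B$ is not light.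

Conversely, let all $s(x)<1$, and set $f(p)=0$. By (5), $f^\top(L_B-\lambda I)f=E_B(f)$ is a sum of squares with positive coefficients. If it vanishes, then $f(c)=0$, and then $f=0$ level by level. So $L_B-\lambda I$ is positive definite and $B$ is light.

(b) Proper sub-branches are light by Lemma 1. So by (a) all $s(x)$ with $x\ne c$ are less than $1$, and $s(c)$ is defined. The vector above with $x=c$ gives $1-s(c)=f^\top(L_B-\lambda I)f\ge0$. If $s(c)<1$, then $B$ would be light by (a). So $s(c)=1$. $\square$

## A lower bound for $s(c)$ in terms of size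

We want a function $h$ such that a branch with $N$ vertices has $s(c)\ge h(N)$, with equality for complete $q$-ary trees. Formula (3) dictates it. If the convex function $\varphi\circ h$ is summed over $q$ sub-branches of total size $N-1$, the least value occurs at equal sizes $(N-1)/q$. These sizes need not be integers, so $h$ must live on real numbers.

From now on $\lambda\in(0,1]$, and for real $N\ge1$ we write $N'=(N-1)/q$. Note that $m_{j+1}'=m_j$.

**Definition (the function $h=h_\lambda$).** Put $h(N)=\lambda N$ on $[0,1]$, and extend it by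
$$h(N)=\lambda+q\,\varphi\big(h(N')\big)\qquad(N\ge1), \tag{6}$$
as long as $h(N')<1$.

At $N=1$ both rules give $\lambda$.

**Lemma 4.** There are numbers $M=M(\lambda)\ge1$ and $P=1+qM$ and an integer $k\ge0$ with $m_k<M\le m_{k+1}$ and $m_{k+1}<P\le m_{k+2}$, such that:

* $h$ is defined by (6) on $[0,P)$, and for $N\in[1,P)$ we have $N'\in[0,M)$;
* $h$ is $C^1$ on $[0,P)$, and $h'\ge\lambda>0$ is nondecreasing;
* $h<1$ on $[0,M)$, $h(M)=1$, and $h(N)\to\infty$ as $N\to P^-$;
* $\varphi\circ h$ is strictly increasing and strictly convex on $[0,M)$, and $\varphi(h(0))=0$.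

**Proof.** *Building $h$ interval by interval.* Suppose $h$ is defined on $[0,m_j]$ with $j\ge1$, is $C^1$ there with positive nondecreasing derivative, satisfies (6) on $[1,m_j]$, and $h(m_j)<1$. This is the situation for $j=1$ if $\lambda<1$. For $N\in[m_j,m_{j+1}]$ we have $N'\in[m_{j-1},m_j]$, so (6) defines $h(N)$, and (6) now holds on all of $[1,m_{j+1}]$. There, since $q\cdot\frac1q=1$,
$$h'(N)=\varphi'(h(N'))\,h'(N'). \tag{7}$$
This is continuous, positive, and nondecreasing, as a product of positive nondecreasing functions. At $N=1^+$ it equals $\varphi'(0)\lambda=\lambda$, the slope on $[0,1]$. So the hypothesis carries over to $[0,m_{j+1}]$.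

*Stopping.* Since $h'\ge h'(0)=\lambda$, we have $h(N)\ge\lambda N$. So there is a first index $k+1\ge1$ with $h(m_{k+1})\ge1$. As $h$ is strictly increasing and $h(m_k)<1$ (recall $h(m_0)=0$), there is a unique $M\in(m_k,m_{k+1}]$ with $h(M)=1$. Since $h(1)=\lambda\le1$, we have $M\ge1$. Applying $N\mapsto1+qN$ gives $P=1+qM\in(m_{k+1},m_{k+2}]$.

*The last piece.* For $N\in[1,P)$ we have $N'\in[0,M)$ and $h(N')<1$. So (6) defines $h$ on $[0,P)$, and (7) gives the same properties as before. As $N\to P^-$, $N'\to M^-$ and $h(N')\to1^-$, so $h(N)\to\infty$.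

*Strict convexity.* On $[0,M)$ the derivative of $\varphi\circ h$ is $\varphi'(h)h'$. The first factor is positive and strictly increasing, and the second is positive and nondecreasing. $\square$

We write $s_j=h(m_j)$. Then $s_0=0$, $s_{j+1}=\lambda+q\varphi(s_j)$, and $s_j<1$ for $j\le k$.

**Running example.** Let $q=2$ and $\lambda=2-\sqrt3$. Then $s_1=\lambda$, $s_2=\lambda+2\varphi(\lambda)=1$, so $M=m_2=3$, $k=1$ and $P=7$. Also $h(2)=\lambda+2\varphi(\lambda/2)=\frac1{\sqrt3}$ and $h(5)=\lambda+2\varphi(h(2))=3$.

**Lemma 5.** Let $c$ be the root of a branch $B$ with $|B|=N$ all of whose child sub-branches are light. Then $N<P$ and $s(c)\ge h(N)$. Moreover: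

* if $B$ is light, then $N<M$; if $B$ is critical, then $N\le M$;
* if $s(c)=h(N)$, then $B$ is a complete $q$-ary tree with $m_j$ vertices for some $j$.

**Proof.** Induction on $N$. Let $c_1,c_2,\dots$ be the at most $q$ children of $c$, with sub-branches of sizes $N_i$. These are light, so their own child sub-branches are light by Lemma 1. By induction, $N_i<M$ and $s(c_i)\ge h(N_i)$; and $s(c_i)<1$ by Lemma 3. (For $N=1$ there are no children.) Hence $N-1=\sum N_i<qM$, that is, $N<P$. Pad the list of sizes with zeros to exactly $q$ entries; this costs nothing, since $\varphi(h(0))=0$. Jensen's inequality on $[0,M)$ gives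
$$s(c)=\lambda+\sum_i\varphi(s(c_i))\ge\lambda+\sum_{i=1}^q\varphi(h(N_i))\ge\lambda+q\,\varphi\Big(h\Big(\frac{N-1}q\Big)\Big)=h(N).$$

If $B$ is light, then $h(N)\le s(c)<1$ and $N<M$. If $B$ is critical, then $h(N)\le s(c)=1$ by Lemma 3(b), and $N\le M$.

Let $s(c)=h(N)$. Then both inequalities are equalities. Strict convexity of $\varphi\circ h$ makes the $q$ padded sizes equal. If they are all $0$, then $N=1=m_1$. Otherwise $c$ has exactly $q$ children with sub-branches of equal size, and $s(c_i)=h(N_i)$ for each $i$ because $\varphi$ is strictly increasing. By induction these sub-branches are complete $q$-ary trees of the same size, so $B$ is complete $q$-ary. $\square$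

## The bound for a given $\lambda$, and the vertex case

Both theorems above follow from this one.

**Theorem 2.** Let $\lambda\in(0,1]$ and let $M(\lambda)\ge1$ be the real number from Lemma 4, i.e. the solution of $h_\lambda(M)=1$. If $T$ is a tree with $\Delta(T)\le d$ and $n\ge1+dM(\lambda)$ vertices, then $\lambda_2(T)\le\lambda$. Equality forces $T\cong B_{d,j}$ with $m_j=M(\lambda)$ for some $j$.

The threshold has a useful second form: since $P=1+qM$ and $d=q+1$,
$$1+dM=M+P. \tag{8}$$
In the running example this reads $10=3+7$, and $3+7$ is how an edge at the center splits $B_{3,2}$.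

We prove Theorem 2 in two cases. If $f$ is the Perron vector of a branch $B$ at $v$ with root $c$, extended by $0$, then
$$(L-\lambda I)f=(\mu(B)-\lambda)f-f(c)e_v. \tag{9}$$

**Case A: some vertex $v$ has at least two heavy branches.** Here the two-component plan works, and we only have to watch for equality.

**Step A1: two super branches at $v$.** The purpose is to get strict inequality directly. Let $f_1,f_2$ be their Perron vectors extended by $0$. By (9), $Q(f_i)=(\mu(B_i)-\lambda)f_i^\top f_i<0$. Also $Q(f_1,f_2)=0$, since the supports are disjoint and $f_1(v)=0$. So $Q$ is negative definite on their span, and $\lambda_2(T)<\lambda$.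

**Step A2: exactly one super branch $B_1$ (root $c_1$) and at least one critical branch $B_2$ (root $c_2$).** The purpose is to perturb the critical vector so that its form becomes negative without losing $Q$-orthogonality. With $f_1,f_2$ as before, $Q(f_1)<0$, and (9) gives $(L-\lambda I)f_2=-f_2(c_2)e_v$ with $f_2(c_2)>0$. Hence $Q(f_2)=0$ and $Q(f_1,f_2)=0$. Let
$$g=e_v+\kappa f_1,\qquad \kappa=\frac{f_1(c_1)}{Q(f_1)}.$$
Since $f_1(v)=0$, we have $Q(f_1,e_v)=-f_1(c_1)$. So $Q(f_1,g)=-f_1(c_1)+\kappa Q(f_1)=0$. Moreover $Q(g,f_2)=-f_2(c_2)g(v)=-f_2(c_2)$, so for small $\varepsilon>0$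
$$Q(f_2+\varepsilon g)=-2\varepsilon f_2(c_2)+\varepsilon^2Q(g)<0 .$$
The vectors $f_1$ and $f_2+\varepsilon g$ are $Q$-orthogonal with negative $Q$. They are independent, because their values at $v$ are $0$ and $\varepsilon$. So $\lambda_2(T)<\lambda$.

**Step A3: no super branch at $v$.** The purpose is to show that this step leads only to Bethe trees. There are at least two critical branches at $v$. Their extended Perron vectors have $Q=0$ and are $Q$-orthogonal, so $\lambda_2(T)\le\lambda$. Every branch at $v$ is light or critical, so its child sub-branches are light (Lemma 1). By Lemma 5 its size is at most $M$, and less than $M$ if it is light. There are at most $d$ branches, and their sizes add up to $n-1\ge dM$. Hence there are exactly $d$ branches, all critical and of size exactly $M$. Their roots have $s(c)=1=h(M)$ by Lemma 3(b), so by Lemma 5 each is a complete $q$-ary tree with $m_j=M$ vertices. Thus $T\cong B_{d,j}$.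

## The edge case and the inequality it needs

**Case B: no vertex has two heavy branches.**

**Step B1: find an edge.** We look for an edge that is heavy from both ends. If all branches at some vertex were light, Lemma 5 would give at most $d$ sizes less than $M$, so $n-1<dM$, a contradiction. So each vertex $v$ has exactly one heavy branch; let $\tau(v)$ be the neighbour of $v$ in it. The walk $v,\tau(v),\tau^2(v),\dots$ in a finite tree must backtrack at some point, since a walk that never backtracks in a tree never repeats a vertex. So there is an edge $vw$ with $\tau(v)=w$ and $\tau(w)=v$.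

Let $V\ni v$ and $W\ni w$ be the components of $T-vw$, with $|V|=N$ and $|W|=n-N$. Then $W$ is the heavy branch at $v$, and all other branches at $v$ are light; these are the child sub-branches of $V$ seen as a branch at $w$ with root $v$. The same holds with the roles exchanged.

**Step B2: locate the sizes.** Lemma 5 applies to $V$ and to $W$ and gives
$$N<P,\quad n-N<P,\qquad s_v:=s(v)\ge h(N),\qquad s_w:=s(w)\ge h(n-N).$$
By (8), $N>n-P\ge M$, and likewise $n-N>M$. So both sizes lie in $(M,P)$, and $s_v>1$, $s_w>1$.

**Step B3: the test space.** We now replace the cut vector by the optimal profile. For $\alpha,\beta\in\mathbb R$ put $f(v)=\alpha$, $f(w)=\beta$, and extend into each light branch by $f(x)=f(p(x))/(1-s(x))$. This is a 2-dimensional space. Each light branch at $v$ with root $y$ contributes $-\varphi(s(y))\alpha^2$ by (5), because all its squares vanish. Likewise at $w$. By (3),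
$$Q(f)=(\alpha-\beta)^2-s_v\alpha^2-s_w\beta^2=-\big[(s_v-1)\alpha^2+2\alpha\beta+(s_w-1)\beta^2\big].$$
Since $s_v,s_w>1$, this is negative definite if and only if $(s_v-1)(s_w-1)>1$. Expanding and dividing by $s_vs_w$, the condition becomes
$$\frac1{s_v}+\frac1{s_w}<1. \tag{10}$$
The cut bound (1) says the same thing with $\lambda N$ and $\lambda(n-N)$ in place of $s_v$ and $s_w$. For the tree with sides $5+5$ we have $s_v=s_w=\lambda+2\sqrt3=2+\sqrt3$, and the sum is $2(2-\sqrt3)\approx0.54<1$. The tree that resisted both attempts is settled.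

**Step B4: what remains.** We must derive (10) from the sizes. Let $u=1/h$ on $[M,P)$ and $u(P)=0$; then $u$ is continuous and strictly decreasing on $[M,P]$, with $u(M)=1$. We know $\frac1{s_v}+\frac1{s_w}\le u(N)+u(n-N)$. Since $n\ge M+P$, we have $n-N\ge M+P-N\in(M,P)$, so
$$\frac1{s_v}+\frac1{s_w}\le u(N)+u(M+P-N).$$
At the ends of the range, $N=M$ or $N=P$, the right side is exactly $u(M)+u(P)=1$. So there is no room to lose anything, and we want it to be less than $1$ strictly inside. This holds if $u$ is strictly convex. Convexity of $h$ does not give that: $N\mapsto1+N^2$ is convex and increasing for $N\ge0$, but its reciprocal is concave near $0$. The special form of $h$ has to be used.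

## Strict convexity of $1/h$

On $[m_j,m_{j+1}]$ the function $h$ arises from the linear piece $\lambda N$ by $j$ applications of the fractional linear map $g\mapsto\lambda+q\varphi(g)$. So it is fractional linear on each such interval, and its derivative can be written in closed form. The only question is the sign of one coefficient.

**Lemma 6.** The function $u$ is continuous, strictly decreasing and strictly convex on $[M,P]$, with $u(M)=1$ and $u(P)=0$.

**Proof.** Only strict convexity needs proof. Define $(a_0,b_0)=(1,0)$ and
$$a_{i+1}=(q-\lambda)a_i-b_i,\qquad b_{i+1}=b_i+\lambda a_i .$$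

**Step 1: a formula for $u'$.** The purpose is to unwind the recursion. Let $N\in[m_j,m_{j+1}]$ with $0<N<P$, and put $N_i=(N-m_i)/q^i$ for $0\le i\le j$. Then $N_0=N$ and $N_{i+1}=(N_i)'$. From $m_j=m_i+q^im_{j-i}$ we get $N_i\ge m_{j-i}\ge1$ for $i<j$, and $N_j\in[0,1]$. Also $N_0<P$, and $1\le N_i<P$ implies $N_{i+1}<M<P$. So (6) and (7) apply at each $N_i$ with $i<j$. With $g=h(N_{i+1})<1$,
$$h(N_i)=\frac{\lambda+(q-\lambda)g}{1-g},\qquad h'(N_i)=\frac{h'(N_{i+1})}{(1-g)^2}.$$
Therefore
$$b_i+a_ih(N_i)=\frac{(b_i+\lambda a_i)+\big((q-\lambda)a_i-b_i\big)g}{1-g}=\frac{b_{i+1}+a_{i+1}h(N_{i+1})}{1-g}. \tag{11}$$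
For $i=0$ the left side is $h(N)>0$. Since $1-g>0$, (11) passes positivity from $i$ to $i+1$, so all these quantities are positive. Squaring (11) and dividing,
$$\frac{h'(N_i)}{(b_i+a_ih(N_i))^2}=\frac{h'(N_{i+1})}{(b_{i+1}+a_{i+1}h(N_{i+1}))^2}.$$
Going from $i=0$ to $i=j$, where $h(N_j)=\lambda N_j$ and $h'(N_j)=\lambda$ (taking the right derivative at $0$ and using that $h$ is $C^1$ at $1$), we obtain
$$-\frac{h'(N)}{h(N)^2}=-\frac{\lambda}{(b_j+a_j\lambda N_j)^2},\qquad b_j+a_j\lambda N_j>0. \tag{12}$$
For $N\in[M,P)$ the left side is $u'(N)$. If $a_j>0$, the positive denominator in (12) is strictly increasing in $N$, so $u'$ is strictly increasing on $[m_j,m_{j+1}]\cap[M,P)$.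

**Step 2: $a_j>0$ for $0\le j\le k+1$.** The purpose is to cover every interval that meets $[M,P)$. Put $\rho_j=b_j/a_j$ whenever $a_j>0$. We show by induction that $a_j>0$ and $0\le\rho_j\le s_j$ for $0\le j\le k$. For $j=0$, $\rho_0=0=s_0$. Let it hold for $j$, and let $j+1\le k$. Since $\varphi(s)\ge s$ on $[0,1)$ and $q\ge1$,
$$\lambda+s_j\le\lambda+q\varphi(s_j)=s_{j+1}<1.$$
Hence $q-\lambda-\rho_j\ge q-\lambda-s_j>q-1\ge1$. So $a_{j+1}=a_j(q-\lambda-\rho_j)>0$ and
$$0\le\rho_{j+1}=\frac{\rho_j+\lambda}{q-\lambda-\rho_j}\le\rho_j+\lambda\le s_j+\lambda\le s_{j+1}.$$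
Finally, $\rho_k+\lambda\le s_k+\lambda<2\le q$, so $a_{k+1}=a_k(q-\lambda-\rho_k)>0$.

**Step 3: conclusion.** Since $m_k<M$ and $P\le m_{k+2}$, only $j=k$ and $j=k+1$ occur on $[M,P)$. On each of the two pieces $u'$ is strictly increasing, and $u'$ is continuous because $h$ is $C^1$. So $u'$ is strictly increasing on $[M,P)$. Since $u$ is continuous on $[M,P]$, the mean value theorem shows that its difference quotients over adjacent intervals strictly increase, so $u$ is strictly convex on $[M,P]$. $\square$

**Running example.** For $q=2$, $\lambda=2-\sqrt3$ and $N\in[3,7)$ we have $j=2$. Here $a_1=\sqrt3$, $b_1=\lambda$, $a_2=1+\sqrt3$, $b_2=\sqrt3-1$ and $N_2=\frac{N-3}4$. Since $a_2\lambda=\sqrt3-1$, the denominator in (12) is $(4-2\sqrt3)(1+N_2)^2$, and $u'(N)=-\frac8{(N+1)^2}$. With $u(3)=1$ this gives $u(N)=\frac{7-N}{N+1}$, so $u(7)=0$ and $u(5)=\frac13$, in agreement with $h(5)=3$. For ten vertices Case B allows only the splits $4+6$ and $5+5$, with sums $\frac35+\frac17=\frac{26}{35}$ and $\frac23$. Both are less than $1$.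

**Step B5: end of Case B.** Let $N\in(M,P)$. Write $N=tM+(1-t)P$ with $0<t<1$; then $M+P-N=(1-t)M+tP$. Adding the two strict convexity inequalities gives $u(N)+u(M+P-N)<u(M)+u(P)=1$. By Step B4, (10) holds. So $Q$ is negative definite on the test space, and $\lambda_2(T)<\lambda$.

**Conclusion of the proof of Theorem 2.** In all cases $\lambda_2(T)\le\lambda$. Strict inequality can fail only in Step A3, where $T\cong B_{d,j}$ with $m_j=M(\lambda)$. $\blacksquare$

## From $M(\lambda)$ to the Bethe tree

To prove Theorem 1, we check that the threshold $1+dM(\lambda)$ at $\lambda=\lambda_2(B_{d,K})$ is exactly $n_K$.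

**Step 1: compute $\lambda_2(B_{d,K})$.** Let $v$ be the center, $B$ one of the $d$ isomorphic branches at $v$, and $\lambda:=\mu(B)>0$. Deleting the row and column of $v$ from $L$ leaves $d\ge2$ diagonal blocks equal to $L_B$ up to relabelling. So $\nu_1=\nu_2=\lambda$, and interlacing gives $\lambda_2(B_{d,K})=\lambda$.

**Step 2: show $M(\lambda)=m_K$.** For this $\lambda$ the branch $B$ is critical. (Lemmas 1–3 need only $\lambda>0$.) At the root $x$ of a sub-branch with $j$ levels, $s(x)$ is the number $s_j$ given by $s_0=0$, $s_{j+1}=\lambda+q\varphi(s_j)$. By Lemma 3, $s_j<1$ for $j<K$ and $s_K=1$. Since $s_1=\lambda>s_0$ and $\varphi$ is increasing, the $s_j$ increase, so $\lambda=s_1\le s_K=1$. Hence $\lambda\in(0,1]$ and $h_\lambda$ is available. By (6), $h_\lambda(m_j)=s_j$ for $j\le K$, so $h_\lambda(m_K)=1$. Thus $M(\lambda)=m_K$ and $1+dM(\lambda)=n_K$.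

**Step 3: apply Theorem 2.** For every tree with $\Delta(T)\le d$ and $n\ge n_K$ we get $\lambda_2(T)\le\lambda=\lambda_2(B_{d,K})$. Equality forces $T\cong B_{d,j}$ with $m_j=m_K$, that is, $j=K$. Conversely $B_{d,K}$ gives equality. This is Theorem 1. $\blacksquare$

**Remark (the threshold $n_K$ for uniqueness is sharp).** Delete one leaf from $B_{d,K}$. The center keeps $d-1\ge2$ full critical branches. If the pruned branch is nonempty, its $s$-values are at most the old ones, since $\varphi$ is increasing and positive on $(0,1)$. The values strictly above the deleted leaf have strictly decreased, including the root value, which was $1$. So all are less than $1$, and the pruned branch is light. After deleting the center, the two smallest eigenvalues are again both $\lambda$. So this tree on $n_K-1$ vertices has the same $\lambda_2$ as $B_{d,K}$.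

## The explicit bound and the constant $\frac{d(d-2)}{d-1}$

For Theorem 3 we need an explicit minorant of $h$. For real $N\ge0$ define $\kappa=0$ on $[0,1]$ and
$$\kappa(N)=\frac{N-1}N\big(\kappa(N')+N'\big)\qquad(N>1).$$

**Step 1: a closed form.** We want to recognize the sum in Theorem 3. Let $S(N)=N(N+\kappa(N))$ for $N>0$. For $N>1$ we have $N-1=qN'$, so $N\kappa(N)=qN'(\kappa(N')+N')=qS(N')$, and $S(N)=N^2+qS(N')$. For $0<N\le1$, $S(N)=N^2$. Iterating with $N_j=(N-m_j)/q^j$ as long as $N_j>0$,
$$N(N+\kappa(N))=\sum_{m_j<N}q^jN_j^2=\sum_{m_j<N}q^{-j}(N-m_j)^2\qquad(N>0). \tag{13}$$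

**Step 2: the minorant.**

**Lemma 7.** For $\lambda\in(0,1]$ and $0\le N<P$ we have $\lambda\kappa(N)<1$ and
$$h_\lambda(N)\ge\frac{\lambda N}{1-\lambda\kappa(N)} .$$

**Proof.** On $[0,1]$ this is an equality. Let $1<N<P$ and assume it for $N'$; since $N'<M<P$, this is an induction along the intervals $[m_j,m_{j+1}]$. As $h(N')<1$, we get $\frac{\lambda N'}{1-\lambda\kappa(N')}<1$, that is, $z:=\lambda\kappa(N')+\lambda N'<1$. Also $z\ge0$. Hence $\lambda\kappa(N)=\frac{N-1}Nz<1$. Since $\varphi$ is increasing,
$$\varphi(h(N'))\ge\varphi\Big(\frac{\lambda N'}{1-\lambda\kappa(N')}\Big)=\frac{\lambda N'}{1-z}.$$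
By (6), $qN'=N-1$, and convexity of $t\mapsto\frac1{1-t}$ on $t<1$ with weights $\frac1N$ at $0$ and $\frac{N-1}N$ at $z$,
$$h(N)\ge\lambda\Big(1+\frac{N-1}{1-z}\Big)=\lambda N\Big(\frac1N+\frac{N-1}N\cdot\frac1{1-z}\Big)\ge\frac{\lambda N}{1-\frac{N-1}Nz}=\frac{\lambda N}{1-\lambda\kappa(N)}.\qquad\square$$

**Step 3: the upper bound.** We choose $\lambda$ so that Theorem 2 applies. Let $n\ge d+1$, $M_0=(n-1)/d\ge1$ and
$$\Lambda=\frac1{M_0+\kappa(M_0)}\in(0,1].$$
Suppose $M(\Lambda)>M_0$. Then $h_\Lambda(M_0)<1$. But $1-\Lambda\kappa(M_0)=\Lambda M_0$, so Lemma 7 gives $h_\Lambda(M_0)\ge1$, a contradiction. So $M(\Lambda)\le M_0$, that is, $n\ge1+dM(\Lambda)$, and Theorem 2 gives $\lambda_2(T)\le\Lambda$. By (13), $\Lambda=M_0/S(M_0)$ is the bound stated in Theorem 3.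

As a check, let $d=3$ and $n=10$. Then $M_0=3$ and $S(3)=9+\frac12\cdot4=11$, so the bound is $\frac3{11}\approx0.2727$, slightly above $2-\sqrt3\approx0.2679$.

**Step 4: asymptotics of the bound.** Let $m_k<M_0\le m_{k+1}$ (this $k$ depends on $M_0$). Then $q^{k+1}>m_{k+1}\ge M_0$. Also $k\le1+\log_qM_0$: this is clear for $k=0$, and for $k\ge1$ it follows from $q^{k-1}\le m_k<M_0$. Using $(M_0-m_j)^2\ge M_0^2-2M_0m_j$, $q^{-j}m_j\le\frac1{q-1}$ and $\sum_{j\le k}q^{-j}=\frac q{q-1}(1-q^{-k-1})$,
$$S(M_0)\ge\frac q{q-1}M_0^2\big(1-q^{-k-1}\big)-\frac{2M_0(k+1)}{q-1}\ge\frac q{q-1}M_0^2-\frac{q}{q-1}M_0-\frac{2M_0(2+\log_qM_0)}{q-1}.$$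
On the other side, $S(M_0)\le M_0^2\sum_{j\ge0}q^{-j}=\frac q{q-1}M_0^2$. So, as $n\to\infty$,
$$\Lambda=\frac{M_0}{S(M_0)}=\frac{q-1}{qM_0}\Big(1+O_d\Big(\frac{\log M_0}{M_0}\Big)\Big)=\frac{d(d-2)}{(d-1)\,n}+O_d\Big(\frac{\log n}{n^2}\Big),$$
where we used $M_0=(n-1)/d$ and $\frac1{n-1}=\frac1n+O(\frac1{n^2})$.

**Step 5: the lower bound for $B_{d,K}$.** The purpose is to show that the constant cannot be improved, by a positive supersolution. Let $B$ be a branch of $B_{d,K}$ at its center $v$. Put $f(v)=0$, and for $x\in B$ let $f(x)=\sum_y|B_y|$ over the vertices $y\ne v$ on the path from $v$ to $x$, with $x$ included. Then $f>0$ on $B$. The difference of $f$ along the edge from $x$ up to its parent is $|B_x|$, and along the edge down to a child $y$ it is $-|B_y|$. So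
$$(L_Bf)(x)=|B_x|-\sum_{y\text{ child of }x}|B_y|=1\qquad(x\in B).$$
The largest values of $f$ are at the leaves, where the sizes on the path are $m_K,m_{K-1},\dots,m_1$. So
$$f\le F:=\sum_{j=1}^Km_j=\sum_{j=1}^K\frac{q^j-1}{q-1}=\frac{qm_K-K}{q-1}.$$
Thus $L_Bf\ge F^{-1}f$ entrywise. Pair this with the positive Perron vector $g$ of $L_B$: $\mu(B)\,g^\top f=g^\top L_Bf\ge F^{-1}g^\top f$, and $g^\top f>0$. Hence $\mu(B)\ge1/F$. Since $\lambda_2(B_{d,K})=\mu(B)$,
$$\lambda_2(B_{d,K})\ge\frac{q-1}{qm_K-K}>\frac{q-1}{qm_K}=\frac{d(d-2)}{(d-1)(n_K-1)},$$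
using $m_K=(n_K-1)/d$ in the last step. This proves Theorem 3. $\blacksquare$

Letting $n\to\infty$ in the upper bound, and taking $n=n_K$ in the lower bound, we obtain
$$\limsup_{n\to\infty}\ n\cdot\max\{\lambda_2(T):|T|=n,\ \Delta(T)\le d\}=\frac{d(d-2)}{d-1}.$$
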